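\title{Dynamical coherence is not a $C^1$-open condition}

\begin{abstract}
A partially hyperbolic diffeomorphism is dynamically coherent if its center-stable and center-unstable bundles are tangent to invariant foliations. We show that this property is not $C^1$-open. In every dimension $m\ge 5$ we construct a smooth family $f_\alpha$, $\alpha\in[0,\alpha_0]$, of partially hyperbolic diffeomorphisms of a compact manifold such that $f_0$ is dynamically coherent, while for $\alpha>0$ the center-unstable bundle of $f_\alpha$ is tangent to no foliation. Each $f_\alpha$ has only one partially hyperbolic splitting, and $f_0$ is not plaque expansive. The obstruction comes from curves tangent to the center-unstable bundle that approach an attracting hypersurface: for $\alpha>0$ they reach it in finite time and merge, and for $\alpha=0$ they never reach it.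
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $M$ be a compact Riemannian manifold of dimension $m\ge3$, with norm $\|\cdot\|$ on $TM$. A $C^1$ diffeomorphism $f$ of $M$ is \emph{partially hyperbolic} if there are a $Df$-invariant splitting $TM=E^s_f\oplus E^c_f\oplus E^u_f$ into three nonzero continuous subbundles and continuous positive functions $\nu,\hat\nu,\gamma,\hat\gamma$ on $M$, with $\nu,\hat\nu<1$ and $\nu<\gamma<\hat\gamma^{-1}<\hat\nu^{-1}$, such that for every $x\in M$ and every nonzero $v\in T_xM$
\begin{align*}
\|D_xf(v)\|&<\nu(x)\|v\| &&\text{if } v\in E^s_f(x),\\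
\gamma(x)\|v\|<\|D_xf(v)\|&<\hat\gamma(x)^{-1}\|v\| &&\text{if } v\in E^c_f(x),\\
\hat\nu(x)^{-1}\|v\|&<\|D_xf(v)\| &&\text{if } v\in E^u_f(x).
\end{align*}
Thus $E^s_f$ is contracted, $E^u_f$ is expanded, and the center bundle $E^c_f$ may do either, but always less strongly. We write $\mathcal{PH}^1(M)$ for the set of these diffeomorphisms. The strong bundles $E^s_f$ and $E^u_f$ are uniquely integrable to continuous $f$-invariant foliations $\mathcal W^s_f$ and $\mathcal W^u_f$.

The bundles are only continuous, so we fix what a foliation is. Let $E$ be a continuous subbundle of $TM$ of rank $n$. A \emph{foliation tangent to $E$} is given by a covering of $M$ by \emph{charts}, that is, homeomorphisms $\Phi=(\Phi_1,\Phi_2):\mathcal V\to U_1\times U_2$ from open sets $\mathcal V\subset M$ onto products of open balls or boxes of dimensions $n$ and $m-n$, such that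
\begin{itemize}
\item each \emph{plaque} $\Phi_2^{-1}(y)$ is an embedded $C^1$ submanifold tangent to $E$ at every point;
\item the charts are compatible: near each point of $\mathcal V\cap\mathcal V'$, the map $\Phi_2'$ is the composition of $\Phi_2$ with a homeomorphism.
\end{itemize}
Two points lie in the same \emph{leaf} if they are joined by a finite chain of plaques, each meeting the next. The plaques of a chart partition its domain $\mathcal V$ and are closed in $\mathcal V$, and a chart can be restricted to an arbitrarily small neighborhood of any of its points. The foliation is \emph{$f$-invariant} if $f$ maps leaves onto leaves.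

The diffeomorphism $f$ is \emph{dynamically coherent} if $E^{cu}_f=E^c_f\oplus E^u_f$ and $E^{cs}_f=E^c_f\oplus E^s_f$ are tangent to $f$-invariant foliations $\mathcal W^{cu}_f$ and $\mathcal W^{cs}_f$, such that every leaf of $\mathcal W^{cu}_f$ is a union of leaves of $\mathcal W^u_f$ and every leaf of $\mathcal W^{cs}_f$ is a union of leaves of $\mathcal W^s_f$. For a partially hyperbolic linear automorphism of a torus, with the splitting into sums of generalized eigenspaces, all bundles are constant and the foliations by parallel affine subspaces show that $f$ is coherent. In general coherence lets one replace the bundles by leaves and study how $f$ permutes them.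

Does coherence survive a small perturbation? Precisely: given $M$ and a dynamically coherent $f\in\mathcal{PH}^1(M)$, is there always a $C^1$-neighborhood $\mathcal U$ of $f$ such that every $g\in\mathcal U\cap\mathcal{PH}^1(M)$ is dynamically coherent? This is stated as an open question by Leguil and Pi\~neyr\'ua \cite{LP}. One may guess that the answer is yes: the inequalities in the definition are strict, and the strong foliations exist for every $g\in\mathcal{PH}^1(M)$, so nothing is lost for them under perturbation. On the other hand, a continuous line field that is uniformly close to the tangent field of a foliation need not be tangent to any foliation, as the planar model of Section~\ref{sec:model} shows. The question is whether invariance under a partially hyperbolic map excludes this behavior. It does not.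

\begin{theorem}\label{thm:main}
For every $m\ge5$ there are a compact connected Riemannian manifold $M$ of dimension $m$, a number $\alpha_0>0$, and diffeomorphisms $f_\alpha$ of $M$, $\alpha\in[0,\alpha_0]$, such that $(\alpha,z)\mapsto f_\alpha(z)$ is $C^\infty$ and:
\begin{enumerate}
\item[(1)] every $f_\alpha$ is partially hyperbolic, with constant $\nu,\gamma,\hat\gamma,\hat\nu$ independent of $\alpha$;
\item[(2)] $f_0$ is dynamically coherent;
\item[(3)] for $\alpha\in(0,\alpha_0]$, $f_\alpha$ is not dynamically coherent; in fact $E^{cu}_{f_\alpha}$ is tangent to no foliation, invariant or not;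
\item[(4)] $f_\alpha$ has only one partially hyperbolic splitting, so \emph{(2)} and \emph{(3)} do not depend on a choice of splitting;
\item[(5)] $f_0$, although dynamically coherent, is not plaque expansive.
\end{enumerate}
\end{theorem}

Plaque expansiveness is defined in Section~\ref{sec:plaque}. Since $f_\alpha\to f_0$ in $C^\infty$ as $\alpha\to0$, parts (1)--(4) answer the question: every $C^1$-neighborhood of $f_0$ contains partially hyperbolic diffeomorphisms that are not dynamically coherent. So \emph{dynamical coherence is not a $C^1$-open condition}, and it is not a $C^r$-open condition for any $1\le r\le\infty$. We make no claim about dimensions $3$ and $4$.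

\begin{remark}
The inverse $f_\alpha^{-1}$ is partially hyperbolic with the constants $(\hat\nu,\hat\gamma,\gamma,\nu)$ in place of $(\nu,\gamma,\hat\gamma,\hat\nu)$, its strong bundles are those of $f_\alpha$ interchanged, and it is coherent exactly when $f_\alpha$ is. The family $f_\alpha^{-1}$ therefore gives examples, in every dimension $m\ge5$, in which it is $E^{cs}$ that ceases to be tangent to any foliation after an arbitrarily small perturbation.
\end{remark}

Section~\ref{sec:model} isolates the mechanism in the plane and explains what must be added to place it in a compact manifold. Section~\ref{sec:construction} builds the maps. Parts (1)--(5) are proved, in this order, in Sections~\ref{sec:splitting}--\ref{sec:plaque}. We write $\langle\cdot\rangle$ for the linear span.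

\section{A model in the plane}\label{sec:model}

\subsection{Merging curves}
Fix $L>0$, put $\kappa=e^{-L}$, and let $\alpha\in[0,\frac12]$. On the strip $\mathbb R\times(-1,1)$ with coordinates $(s,\theta)$ consider the vector field
\[
Y^\circ_\alpha=\partial_s-L\operatorname{sgn}(\theta)|\theta|^{1-\alpha}\,\partial_\theta .
\]
It is continuous in $(\alpha,s,\theta)$, and $Y^\circ_0=\partial_s-L\theta\,\partial_\theta$ is smooth. An integral curve needs the time
\begin{equation}\label{eq:wcirc}
w^\circ_\alpha(\theta)=\frac1L\int_{|\theta|}^1t^{\alpha-1}\,dt=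
\begin{cases}\dfrac{1-|\theta|^\alpha}{\alpha L},&\alpha>0,\\[2ex] -\dfrac{\log|\theta|}{L},&\alpha=0,\end{cases}
\end{equation}
to descend from height $1$ to height $|\theta|>0$, and $s-w^\circ_\alpha(\theta)$ is a first integral on $\{\theta\ne0\}$. The integral formula shows that $w^\circ_\alpha(\theta)$ is $C^\infty$ in $(\alpha,\theta)$ for $\theta\neq0$, and that
\begin{equation}\label{eq:wbounds}
0\le L\,w^\circ_\alpha(\theta)\le\log(1/|\theta|),\qquad L\,(w^\circ_\alpha)'(\theta)=-\operatorname{sgn}(\theta)|\theta|^{\alpha-1}\qquad(0<|\theta|<1).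
\end{equation}
As $\theta\to0$ the time $w^\circ_\alpha(\theta)$ tends to $\infty$ if $\alpha=0$ and to the finite value $1/(\alpha L)$ if $\alpha>0$. This dichotomy drives the whole paper. For $\alpha=0$ the integral curves $\theta=\theta(0)e^{-Ls}$ foliate the strip. For $\alpha>0$ they are given by the following lemma; see Figure~\ref{fig:model}.

\begin{lemma}\label{lem:ode}
Let $\alpha\in(0,1)$, $\lambda>0$, $\epsilon>0$, and let $I$ be an interval with smallest point $s^0$. If $\Theta:I\to\mathbb R$ is $C^1$, $\Theta(s^0)=\epsilon$ and $\Theta'=-\lambda\operatorname{sgn}(\Theta)|\Theta|^{1-\alpha}$, then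
\[
\Theta(s)=\max\{0,\ \epsilon^\alpha-\alpha\lambda(s-s^0)\}^{1/\alpha}\qquad(s\in I).
\]
\end{lemma}

\begin{proof}
As long as $\Theta>0$ we have $(\Theta^\alpha)'=\alpha\Theta^{\alpha-1}\Theta'=-\alpha\lambda$, so the formula holds up to the first zero of $\Theta$, which can only be $s^0+\epsilon^\alpha/(\alpha\lambda)$. Since $(\Theta^2)'=-2\lambda|\Theta|^{2-\alpha}\le0$, the function $\Theta$ vanishes from its first zero on.
\end{proof}

\begin{figure}[ht]
\centering
\begin{tikzpicture}[xscale=1.2,yscale=1.3]
\begin{scope}
\clip (0,-1) rectangle (4,1);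
\foreach \c in {-1,0,1,2,3}{
\draw[domain=0:4,samples=40] plot (\x,{exp(\c-\x)});
\draw[domain=0:4,samples=40] plot (\x,{-exp(\c-\x)});}
\end{scope}
\draw[very thick] (0,0)--(4,0) node[right]{$s$};
\node at (2,-1.3){$\alpha=0$};
\begin{scope}[xshift=5.2cm]
\begin{scope}
\clip (0,-1) rectangle (4,1);
\foreach \c in {1,2,3,4,5}{
\draw[domain=0:2,samples=30] plot ({\c-\x},{0.25*\x*\x});
\draw[domain=0:2,samples=30] plot ({\c-\x},{-0.25*\x*\x});}
\end{scope}
\draw[very thick] (0,0)--(4,0) node[right]{$s$};
\node at (2,-1.3){$\alpha=\frac12$};
\end{scope}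
\end{tikzpicture}
\caption{Integral curves of $\partial_s-L\operatorname{sgn}(\theta)|\theta|^{1-\alpha}\partial_\theta$ in the $(s,\theta)$-plane; the thick line is $\theta=0$. For $\alpha=0$ the curves approach the line without reaching it and form a foliation. For $\alpha>0$ every curve lands tangentially on the line and then must follow it, so distinct curves merge.}\label{fig:model}
\end{figure}

So for $\alpha>0$ the curves starting at $(0,\epsilon_1)$ and $(0,\epsilon_2)$, with $\epsilon_1\neq\epsilon_2$ small, soon pass through a common point of the axis. In a chart of a foliation tangent to $Y^\circ_\alpha$ they would lie in one plaque, and a plaque, being locally a graph over the $s$-axis, cannot branch. Section~\ref{sec:nonint} carries out this argument in the setting that we need. Note that the failure of uniqueness alone is no obstruction: the curves $\theta=(s-c)^3$, $c\in\mathbb R$, foliate the plane and are tangent to $\partial_s+3|\theta|^{2/3}\partial_\theta$, although the axis is an integral curve too. What matters in Lemma~\ref{lem:ode} is that a curve that has reached the axis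 has no way to leave it.

\subsection{An affine map that preserves the picture}
Let
\begin{equation}\label{eq:g}
g_\alpha(s,\theta)=(\kappa^\alpha s+d_\alpha,\ \kappa\theta),\qquad d_\alpha=\frac{1-\kappa^\alpha}{\alpha L}\in(0,1]\ \ (\alpha>0),\qquad d_0=1 .
\end{equation}
From \eqref{eq:wcirc} we get $w^\circ_\alpha(\kappa\theta)=\kappa^\alpha w^\circ_\alpha(\theta)+d_\alpha$, so $g_\alpha$ multiplies the first integral $s-w^\circ_\alpha(\theta)$ by $\kappa^\alpha$, and $Dg_\alpha Y^\circ_\alpha=\kappa^\alpha\,Y^\circ_\alpha\circ g_\alpha$. The line $\langle Y^\circ_\alpha\rangle$ is thus an invariant, weakly contracted direction, and $\langle\partial_\theta\rangle$ is an invariant direction contracted at the stronger rate $\kappa$. For $\alpha>0$ the map $g_\alpha$ has a sink at $(1/(\alpha L),0)$. As $\alpha\to0$ the sink escapes to infinity and $g_\alpha$ converges to $g_0(s,\theta)=(s+1,\kappa\theta)$, the time-one map of $Y^\circ_0$.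

\subsection{What the model lacks}\label{sub:lacks}
Three things stand between $g_\alpha$ and Theorem~\ref{thm:main}.

\emph{The weak direction must be forced.} The smooth line field $\langle\partial_s\rangle$ is also invariant under $g_\alpha$ and also contracted at the rate $\kappa^\alpha$. On a compact manifold the center-unstable bundle at a point is selected by the past orbit of that point. We therefore close the $\theta$-axis up to a circle with a repelling point $|\theta|=1$, and we arrange that there the roles are exchanged: the $s$-direction is stable and $\partial_\theta$ is central. The center bundle is then transverse to the $s$-direction near $|\theta|=1$, and by invariance it stays so on all of $\{\theta\ne0\}$.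

\emph{The rate of the $s$-direction must vary.} At $\theta=0$ this rate is $\kappa^\alpha$, which tends to $1$; at $|\theta|=1$ it must be a definite contraction. For a map $(v,\theta)\mapsto(Bv+b(\theta)e_0,\psi(\theta))$ of $\mathbb T^n\times S^1$, with $e_0$ an eigenvector of the integer matrix $B$, the rate along $e_0$ is a fixed eigenvalue. We gain freedom by replacing $\mathbb T^n$ with the mapping torus of a matrix $A$ that commutes with $B$. If $A$ and $B$ have eigenvalues $e^{x_i}$ and $e^{y_i}$ on common eigenvectors $e_i$, then $B$ followed by a translation by $a$ along the suspension direction $\tau$ stretches the unit vector along $e_i$ by $e^{y_i+x_ia}$. Letting $a$ depend on $\theta$ prescribes the rate along $e_0$ at will. The price is a second center direction $\partial_\tau$.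

\emph{Some direction must remain expanded.} At $\theta=0$ and $\alpha=0$ we need $y_0+x_0a=0$. Since $\sum x_i=\sum y_i=0$, for $n=2$ this forces $y_1+x_1a=0$, and nothing is expanded. For $n=3$ the other two exponents are opposite numbers $\pm\sigma$, which can be made large. This accounts for the dimension $5=3+1+1$.

\section{Construction of the maps}\label{sec:construction}

\subsection{Two commuting matrices}

\begin{lemma}\label{lem:matrices}
There are commuting matrices $A,B\in SL(3,\mathbb Z)$ with a common basis $e_0,e_+,e_-$ of real eigenvectors, with eigenvalues $e^{-\ell},e^{x_+},e^{x_-}$ for $A$ and $e^{y_0},e^{y_+},e^{y_-}$ for $B$, such that $x_+,x_->0$, $\ell=x_++x_-$, and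
\begin{equation}\label{eq:sigma}
\sigma:=y_++\frac{x_+y_0}{\ell}=-\Bigl(y_-+\frac{x_-y_0}{\ell}\Bigr)>3\ell+\log2 .
\end{equation}
\end{lemma}

The subscripts $\pm$ record whether $f_\alpha$ will expand or contract the direction; the matrix $A$ expands both.

\begin{proof}
Let $H$ be the companion matrix of $P(x)=x^3+x^2-2x-1$. The values $P(-2)=-1$, $P(-1)=1$, $P(0)=-1$, $P(1)=-1$, $P(2)=7$ show that $H$ has three real eigenvalues $\rho_-\in(-2,-1)$, $\rho_0\in(-1,0)$, $\rho_+\in(1,2)$; let $e_-,e_0,e_+$ be eigenvectors. Also $\det H=-P(0)=1$ and $\det(H+I)=-P(-1)=-1$. Hence $A=H^2$ and $B_0=(H+I)^2$ are commuting elements of $SL(3,\mathbb Z)$ with positive eigenvalues $\rho_i^2$ and $(\rho_i+1)^2$. We have $\rho_0^2<1<\rho_\pm^2$, which gives the signs of $-\ell$ and $x_\pm$, and $\det A=1$ gives $\ell=x_++x_-$. Let $y_i^\circ=\log(\rho_i+1)^2$. Then $y_0^\circ<0$ and $y_-^\circ<0$, so $\eta:=-(y_-^\circ+x_-y_0^\circ/\ell)>0$. Since $y_0^\circ+y_+^\circ+y_-^\circ=0$ and $x_++x_-=\ell$, also $y_+^\circ+x_+y_0^\circ/\ell=\eta$. Take $B=B_0^p$ with $p\eta>3\ell+\log2$; then $y_i=py_i^\circ$ and $\sigma=p\eta$.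
\end{proof}

From now on we fix
\begin{equation}\label{eq:constants}
L>\sigma,\qquad \kappa=e^{-L},\qquad \alpha_0\in(0,\tfrac12]\ \text{ with }\ \alpha_0L\le\ell/4 .
\end{equation}
In particular $\kappa<e^{-\sigma}<\frac12e^{-3\ell}$. The size of $\sigma$ will make the directions $e_\pm$ dominate the center. The bound $\alpha_0\le\frac12$ will give the continuity of the center bundle, and $\alpha_0L\le\ell/4$ keeps the center rate $\kappa^\alpha$ away from the stable rate $e^{-\ell}$. The condition $L>\sigma$ is needed in full only for the uniqueness of the splitting.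

\subsection{The manifold and its frame}
Write $v=se_0+v_+e_++v_-e_-\in\mathbb R^3$. Let $S^1=\mathbb R/2\mathbb Z$, with points represented by $\theta$, $|\theta|\le1$, and let
\[
\tilde M=\mathbb R^3\times\mathbb R\times S^1\times\mathbb T^{m-5}\ni(v,\tau,\theta,\varphi).
\]
Let $\Gamma$ be the group generated by the translations of $v$ by $\mathbb Z^3$ and by $G(v,\tau,\theta,\varphi)=(Av,\tau-1,\theta,\varphi)$. The quotient $M=\tilde M/\Gamma$ is the product of the mapping torus of $A$ on $\mathbb T^3$ with $S^1\times\mathbb T^{m-5}$; it is compact, connected and of dimension $m$, and $\pi:\tilde M\to M$ is a covering. The vector fields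
\[
V_\pm=e^{-x_\pm\tau}\partial_{v_\pm},\qquad S=e^{\ell\tau}\partial_s,\qquad X=\partial_\tau,\qquad\partial_\theta,\qquad\partial_{\varphi_i}
\]
are $\Gamma$-invariant. For translations this is immediate, and $DG$ sends $e^{-x_\pm\tau}\partial_{v_\pm}$ to $e^{-x_\pm(\tau-1)}\partial_{v_\pm}$ and $e^{\ell\tau}\partial_s$ to $e^{\ell(\tau-1)}\partial_s$. They descend to a frame on $M$, and we give $M$ and $\tilde M$ the metric for which this frame is orthonormal. The forms dual to $S$, $X$, $\partial_\theta$ are $S^*=e^{-\ell\tau}ds$, $d\tau$, $d\theta$. Let $E_\varphi$ be the span of the $\partial_{\varphi_i}$; it is zero if $m=5$.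

\subsection{Functions on the circle}

\begin{lemma}\label{lem:psi}
There is an odd $C^\infty$ diffeomorphism $\psi$ of $S^1$ with $\psi(\theta)=\kappa\theta$ on $[0,\frac14]$, $\psi(\theta)=2\theta-1$ on $[\frac34,1]$, and $\psi'>0$ nondecreasing on $[0,1]$. It satisfies $\psi(\theta)<\theta$ on $(0,1)$, so $|\psi^n\theta|$ is nonincreasing in $n$ and tends to $0$ if $|\theta|<1$.
\end{lemma}

\begin{proof}
We need a smooth nondecreasing $h:[0,1]\to[\kappa,2]$, equal to $\kappa$ on $[0,\frac14]$ and to $2$ on $[\frac34,1]$, with $\int_{1/4}^{3/4}h=\frac12-\frac\kappa4$; then $\psi(\theta)=\int_0^\theta h$ has $\psi(\frac34)=\frac12$. Let $h_0$ climb from $\kappa$ to $2$ inside $[\frac14,\frac5{16}]$ and $h_1$ inside $[\frac{11}{16},\frac34]$. The integral of $h_0$ is at least $\frac78$, and that of $h_1$ is at most $\frac\kappa2+\frac18$, which is less than $\frac12-\frac\kappa4$ because $\kappa<\frac12$. A convex combination of $h_0$ and $h_1$ is the required $h$. The odd extension of $\psi$ is $\theta\mapsto\kappa\theta$ near $0$ and $1+u\mapsto1+2u$ near $1$, hence smooth. The function $\psi-\mathrm{id}$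 is convex on $[0,1]$, vanishes at both ends and is not constant, so it is negative on $(0,1)$. The limit of $|\psi^n\theta|$ is a fixed point in $[0,1)$, hence $0$.
\end{proof}

Let $\chi:S^1\to[0,1]$ be even and $C^\infty$, with $\chi=1$ for $|\theta|\le\frac14$ and $\chi=0$ for $|\theta|\ge\frac12$. For $\alpha\in[0,\alpha_0]$ put
\[
r_\alpha=\alpha L\chi+\ell(1-\chi),\qquad w_\alpha=\chi\,w^\circ_\alpha,\qquad \beta_\alpha=e^{r_\alpha}\,w_\alpha\circ\psi-w_\alpha ,
\]
the last two for $\theta\ne0$. The number $e^{-r_\alpha(\theta)}$ is the rate that we prescribe for $S$; it is $\kappa^\alpha$ near $\theta=0$ and $e^{-\ell}$ near $|\theta|=1$, and $r_\alpha\in[0,\ell]$. The function $w_\alpha$ prescribes the center bundle: it agrees with the model near $0$ and vanishes near $|\theta|=1$. We choose $w_\alpha$ first and then define $\beta_\alpha$ so that the map will respect it; no equation has to be solved. The only thing to check is that the singularities of the two terms of $\beta_\alpha$ cancel. For $0<|\theta|\le\frac14$ the identity $w^\circ_\alpha(\kappa\theta)=\kappa^\alpha w^\circ_\alpha(\theta)+d_\alpha$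 gives
\[
\beta_\alpha(\theta)=\kappa^{-\alpha}d_\alpha=\int_0^1e^{\alpha Lt}\,dt,
\]
which does not depend on $\theta$ and is smooth in $\alpha$. So $\beta_\alpha$ extends over $\theta=0$ and is $C^\infty$ on $[0,\alpha_0]\times S^1$. For $|\theta|\ge\frac34$ we have $|\psi(\theta)|\ge\frac12$, hence $\beta_\alpha=0$ and $r_\alpha=\ell$.

\subsection{The maps $q_\alpha$}
Put $a_\alpha=(y_0+r_\alpha)/\ell$ and
\[
q_\alpha(v,\tau,\theta,\varphi)=\bigl(Bv+e^{y_0}\beta_\alpha(\theta)e^{\ell\tau}e_0,\ \tau+a_\alpha(\theta),\ \psi(\theta),\ \varphi\bigr).
\]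
This is a diffeomorphism of $\tilde M$: from the image one recovers $\varphi,\theta,\tau,v$ in this order. It commutes with $G$, because $AB=BA$ and $A(e^{\ell\tau}e_0)=e^{\ell(\tau-1)}e_0$; this is the reason for the factor $e^{\ell\tau}$. It conjugates the translation by $n\in\mathbb Z^3$ to the translation by $Bn$, and $B\mathbb Z^3=\mathbb Z^3$. So $q_\alpha$ normalizes $\Gamma$ and induces a $C^\infty$ diffeomorphism of $M$, again written $q_\alpha$, that depends smoothly on $\alpha$. The map $f_\alpha$ will be a fixed iterate of $q_\alpha$.

To see the model inside $q_\alpha$, let $\hat s=e^{-\ell\tau}s$. Since $y_0-\ell a_\alpha=-r_\alpha$,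
\[
\hat s\circ q_\alpha=e^{-\ell\tau-\ell a_\alpha}\bigl(e^{y_0}s+e^{y_0}\beta_\alpha e^{\ell\tau}\bigr)=e^{-r_\alpha}(\hat s+\beta_\alpha).
\]
For $|\theta|\le\frac14$ the right side is $\kappa^\alpha\hat s+d_\alpha$, so $q_\alpha$ acts on $(\hat s,\theta)$ as the map $g_\alpha$ of \eqref{eq:g}. In general, the definition of $\beta_\alpha$ gives $(\hat s-w_\alpha)\circ q_\alpha=e^{-r_\alpha}(\hat s-w_\alpha)$. The analogue of the first integral that is adapted to $\Gamma$ is
\[
c_\alpha=e^{\ell\tau}(\hat s-w_\alpha)=s-w_\alpha(\theta)e^{\ell\tau}\qquad\text{on }\{\theta\ne0\}\subset\tilde M .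
\]
It satisfies
\begin{equation}\label{eq:c}
c_\alpha\circ q_\alpha=e^{\ell a_\alpha-r_\alpha}c_\alpha=e^{y_0}c_\alpha,\qquad c_\alpha\circ G=e^{-\ell}c_\alpha,
\end{equation}
and translations by $\mathbb Z^3$ add constants to it. Write $dc_\alpha=e^{\ell\tau}\omega_\alpha$, where
\[
\omega_\alpha=S^*-\ell w_\alpha\,d\tau-w_\alpha'\,d\theta .
\]
Differentiating the first identity in \eqref{eq:c} gives $e^{\ell(\tau+a_\alpha)}\omega_\alpha(Dq_\alpha u)=e^{y_0}e^{\ell\tau}\omega_\alpha(u)$, that is,
\begin{equation}\label{eq:omega}
\omega_\alpha(Dq_\alpha u)=e^{-r_\alpha}\omega_\alpha(u)\qquad\text{for every vector } u \text{ at a point with }\theta\neq0 .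
\end{equation}

\subsection{The derivative in the frame}
We express $Dq_\alpha$ from the frame at a point to the frame at its image, where $\tau$ has become $\tau+a_\alpha$. The vector $V_\pm=e^{-x_\pm\tau}\partial_{v_\pm}$ goes to $e^{y_\pm-x_\pm\tau}\partial_{v_\pm}=e^{y_\pm+x_\pm a_\alpha}V_\pm$, and $y_\pm+x_\pm a_\alpha=\pm\sigma+x_\pm r_\alpha/\ell$ by \eqref{eq:sigma}. At the image point $e^{y_0}e^{\ell\tau}\partial_s=e^{y_0-\ell a_\alpha}S=e^{-r_\alpha}S$. Hence
\begin{equation}\label{eq:Dq}
V_\pm\mapsto e^{\pm\sigma+x_\pm r_\alpha/\ell}\,V_\pm,\qquad\partial_{\varphi_i}\mapsto\partial_{\varphi_i},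
\end{equation}
and $Dq_\alpha$ preserves $\langle S,X,\partial_\theta\rangle$, where its matrix in the basis $(S,X,\partial_\theta)$ is
\[
T_\alpha(\theta)=\begin{pmatrix}e^{-r_\alpha}&\ell e^{-r_\alpha}\beta_\alpha&e^{-r_\alpha}\beta_\alpha'\\0&1&r_\alpha'/\ell\\0&0&\psi'\end{pmatrix}.
\]
All entries depend on $(\alpha,\theta)$ only. Near the two invariant hypersurfaces they are constant:
\begin{equation}\label{eq:T}
T_\alpha=\begin{pmatrix}\kappa^\alpha&\ell d_\alpha&0\\0&1&0\\0&0&\kappa\end{pmatrix}\ \ (|\theta|\le\tfrac14),\qquad
T_\alpha=\begin{pmatrix}e^{-\ell}&0&0\\0&1&0\\0&0&2\end{pmatrix}\ \ (|\theta|\ge\tfrac34).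
\end{equation}
Let $T^{(n)}_\alpha(\theta)=T_\alpha(\psi^{n-1}\theta)\cdots T_\alpha(\theta)$. Let $U_\alpha$ be the upper left $2\times2$ block of the first matrix in \eqref{eq:T}. The power $U_\alpha^n$ has diagonal $(\kappa^{\alpha n},1)$ and off-diagonal entry $\ell d_\alpha\sum_{i<n}\kappa^{\alpha i}\in[0,\ell n]$, and the off-diagonal entry of $U_\alpha^{-n}$ is $-\kappa^{-\alpha n}$ times this number. Therefore
\begin{equation}\label{eq:U}
\|U_\alpha^n\|\le1+\ell n,\qquad\|U_\alpha^{-n}\|\le(1+\ell n)\kappa^{-\alpha n}\le(1+\ell n)e^{\ell n/4}\qquad(n\ge0).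
\end{equation}

\section{The splitting and partial hyperbolicity}\label{sec:splitting}

By \eqref{eq:Dq} the task is to split $\langle S,X,\partial_\theta\rangle$ into a contracted line $E_1$ and a center plane $E_2$. By \eqref{eq:T} the line should be $\langle\partial_\theta\rangle$ at $\theta=0$ and $\langle S\rangle$ at $|\theta|=1$. Both bundles will be given in the frame by subspaces of $\mathbb R^3$ that depend on $(\alpha,\theta)$ only, so they are defined on $M$. The difficulty is continuity: each bundle is easy to describe near one of the two hypersurfaces and must be shown to converge at the other.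

\begin{lemma}\label{lem:E2}
Let $E_2=\ker\omega_\alpha\cap\langle S,X,\partial_\theta\rangle$ for $\theta\ne0$ and $E_2=\langle S,X\rangle$ for $\theta=0$. Then $E_2$ is $Dq_\alpha$-invariant and continuous in $(\alpha,\theta)\in[0,\alpha_0]\times S^1$. For $\theta\neq0$ it is spanned by $X+\ell w_\alpha S$ and $\partial_\theta+w_\alpha'S$. For $|\theta|\le\frac14$ it is spanned by
\begin{equation}\label{eq:YZ}
Y_\alpha=S-L\operatorname{sgn}(\theta)|\theta|^{1-\alpha}\partial_\theta,\qquad Z_\alpha=X+\ell Lw_\alpha\operatorname{sgn}(\theta)|\theta|^{1-\alpha}\partial_\theta ,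
\end{equation}
where $Z_\alpha=X$ at $\theta=0$.
\end{lemma}

\begin{proof}
Invariance follows from \eqref{eq:omega} for $\theta\ne0$ and from \eqref{eq:T} for $\theta=0$. The form $\omega_\alpha$ vanishes on $X+\ell w_\alpha S$ and $\partial_\theta+w'_\alpha S$, and these depend continuously on $(\alpha,\theta)$ for $\theta\neq0$. For $0<|\theta|\le\frac14$, \eqref{eq:wbounds} gives $w_\alpha'\cdot L\operatorname{sgn}(\theta)|\theta|^{1-\alpha}=-1$, so $\omega_\alpha(Y_\alpha)=1-1=0$ and $\omega_\alpha(Z_\alpha)=-\ell w_\alpha+\ell w_\alpha=0$. As $\alpha\le\frac12$, the coefficients of $\partial_\theta$ in \eqref{eq:YZ} are bounded by $L|\theta|^{1/2}$ and $\ell|\theta|^{1/2}\log(1/|\theta|)$, so they tend to $0$ as $\theta\to0$, uniformly in $\alpha$.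
\end{proof}

The blow-up of $w_\alpha'$ at $0$ is what makes $E_2$ continuous: with $w\equiv0$ the plane $\ker\omega\cap\langle S,X,\partial_\theta\rangle$ would be $\langle X,\partial_\theta\rangle$, which contains the most contracted direction at $\theta=0$.

\begin{lemma}\label{lem:E1}
For $|\theta|<1$ let $E_1=T^{(n)}_\alpha(\theta)^{-1}\langle\partial_\theta\rangle$, where $n$ is any integer with $|\psi^n\theta|\le\frac14$, and for $|\theta|=1$ let $E_1=\langle S\rangle$. Then $E_1$ is well defined, $Dq_\alpha$-invariant, continuous in $(\alpha,\theta)\in[0,\alpha_0]\times S^1$, and $E_1\oplus E_2=\langle S,X,\partial_\theta\rangle$.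
\end{lemma}

\begin{proof}
Such $n$ exist by Lemma~\ref{lem:psi}, and the choice does not matter because $T_\alpha\partial_\theta=\kappa\partial_\theta$ on the forward invariant set $\{|\theta|\le\frac14\}$. Invariance follows from the definition and, at $|\theta|=1$, from \eqref{eq:T}. For $|\theta|<1$ an $n$ with $|\psi^n\theta|<\frac14$ also serves for nearby $\theta$, which gives continuity there.

For $0<|\theta|\le\frac14$ we have $\omega_\alpha(\partial_\theta)=-w_\alpha'\ne0$, so \eqref{eq:omega} shows that $\omega_\alpha$ does not vanish on $E_1\setminus\{0\}$ for $0<|\theta|<1$. Thus $E_1$ is transverse to $E_2$ there. At $\theta=0$ the two spaces are $\langle\partial_\theta\rangle$ and $\langle S,X\rangle$, and at $|\theta|=1$ they are $\langle S\rangle$ and $\langle X,\partial_\theta\rangle$.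

It remains to prove continuity at $|\theta|=1$. For $\frac12\le|\theta|<1$ we have $\omega_\alpha=S^*$, so $E_1=\langle S+\xi X+\zeta\partial_\theta\rangle$ with $\xi,\zeta$ continuous in $(\alpha,\theta)$. For $\frac34\le|\theta|<1$ the matrix $T_\alpha$ sends this vector to $e^{-\ell}(S+e^\ell\xi X+2e^\ell\zeta\partial_\theta)$, and $|\psi\theta|\ge\frac12$, so
\[
\xi(\theta)=e^{-\ell}\xi(\psi\theta),\qquad\zeta(\theta)=\tfrac12e^{-\ell}\zeta(\psi\theta).
\]
Let $n(\theta)$ be the first $n$ with $|\psi^n\theta|<\frac34$; then $|\psi^{n(\theta)}\theta|\ge\frac12$. Each earlier step doubles $1-|\theta|$, so $n(\theta)\to\infty$ as $|\theta|\to1$. If $R$ bounds $|\xi|,|\zeta|$ on the compact set $[0,\alpha_0]\times\{\frac12\le|\theta|\le\frac34\}$, then $|\xi(\theta)|,|\zeta(\theta)|\le Re^{-\ell n(\theta)}\to0$, uniformly in $\alpha$.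
\end{proof}

Define
\begin{equation}\label{eq:splitting}
E^s=\langle V_-\rangle\oplus E_1,\qquad E^c=E_2\oplus E_\varphi,\qquad E^u=\langle V_+\rangle .
\end{equation}
This is a continuous $Dq_\alpha$-invariant splitting of $TM$. We have no control of $T_\alpha$ for $\frac14<|\theta|<\frac34$, and $U_\alpha$ contains a shear, so $q_\alpha$ itself need not satisfy the inequalities of partial hyperbolicity. But every orbit spends a bounded time in the middle region, and a shear grows only linearly. Both effects are absorbed in a constant.

\begin{lemma}\label{lem:rates}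
There is $C\ge1$ such that for all $n\ge0$, $\theta\in S^1$ and $\alpha\in[0,\alpha_0]$,
\[
\|T^{(n)}_\alpha|_{E_1}\|\le Ce^{-3\ell n/4},\qquad\|(T^{(n)}_\alpha|_{E_2})^{-1}\|\le Ce^{\ell n/2},\qquad\|T^{(n)}_\alpha|_{E_2}\|\le C(2e^\ell)^n .
\]
\end{lemma}

\begin{proof}
Fix $j\ge1$ with $1+\ell j<e^{\ell j/4}$. We claim that at $\theta=0$ and at $|\theta|=1$ the three inequalities hold strictly for $n=j$, $C=1$ and all $\alpha$. At $\theta=0$ the three norms are $\kappa^j<e^{-3\ell j}$, $\|U_\alpha^{-j}\|<e^{\ell j/2}$ and $\|U_\alpha^j\|<e^{\ell j/4}$, by \eqref{eq:U}. At $|\theta|=1$ they are $e^{-\ell j}$, $1$ and $2^j$. The norms are continuous in $(\alpha,\theta)$ by Lemmas~\ref{lem:E2} and~\ref{lem:E1}, and $[0,\alpha_0]$ is compact. So the three inequalities with $n=j$, $C=1$ hold for all $\alpha$ and all $\theta$ in an open set $O\subset S^1$ that contains $0$ and $1$.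

The complement of $O$ lies in $\{t_1\le|\theta|\le t_2\}$ for some $0<t_1<t_2<1$. Let $\delta_0>0$ be the minimum of $t-\psi(t)$ on $[t_1,t_2]$. Along an orbit $|\psi^n\theta|$ never increases, and it drops by at least $\delta_0$ after each visit to $[t_1,t_2]$. So an orbit has at most $J=1+(t_2-t_1)/\delta_0$ points outside $O$.

Cut the time interval $[0,n]$ into blocks, starting at $t=0$: at time $t<n$ take a \emph{long} block of length $j$ if $\psi^t\theta\in O$ and $t+j\le n$, and otherwise a \emph{short} block of length $1$. There are at most $J+j$ short blocks. As $E_1$ and $E_2$ are invariant, each of the three norms is at most the product of the corresponding norms over the blocks. Long blocks obey the three rates with constant $1$. If $D\ge1$ bounds $\|T_\alpha(\theta)^{\pm1}\|$ for all $(\alpha,\theta)$, a short block contributes at most $D$, so it obeys the three rates with constant $De^\ell$. The lemma holds with $C=(De^\ell)^{J+j}$.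
\end{proof}

\begin{proof}[Proof of part (1)]
Since $0\le r_\alpha\le\ell$ and $0<x_\pm<\ell$, \eqref{eq:Dq} and \eqref{eq:sigma} show that $Dq_\alpha$ multiplies $V_+$ by at least $e^\sigma>2e^{2\ell}$ and $V_-$ by at most $e^{-\sigma+\ell}<e^{-2\ell}$. Fix $k\ge1$ with $C^2<e^{\ell k/4}$ and put
\[
f_\alpha=q_\alpha^k .
\]
Then $e^{-2\ell k}\le Ce^{-3\ell k/4}<C^{-1}e^{-\ell k/2}<1$ and $1<C(2e^\ell)^k<(2e^{2\ell})^k$. Choose constants with
\[
Ce^{-3\ell k/4}<\nu<\gamma<C^{-1}e^{-\ell k/2},\qquad C(2e^\ell)^k<\hat\gamma^{-1}<\hat\nu^{-1}<(2e^{2\ell})^k .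
\]
They satisfy $\nu<\gamma<1<\hat\gamma^{-1}<\hat\nu^{-1}$. The map $Df_\alpha$ stretches nonzero vectors by a factor less than $\nu$ on $\langle V_-\rangle$ and on $E_1$, by a factor in $(\gamma,\hat\gamma^{-1})$ on $E_2$ and on $E_\varphi$, where it is $1$, and by a factor greater than $\hat\nu^{-1}$ on $\langle V_+\rangle$. The sums $\langle V_-\rangle\oplus E_1$ and $E_2\oplus E_\varphi$ are orthogonal at every point and $Df_\alpha$ preserves the summands, so the same bounds hold on $E^s$ and on $E^c$.
\end{proof}

\section{Coherence of $f_0$}\label{sec:coherent}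

Throughout this section $\alpha=0$. We construct the foliations on $\tilde M$ and check that they descend.

\subsection{The center-stable foliation}
By \eqref{eq:splitting}, $E^{cs}=\langle V_-,S,X,\partial_\theta\rangle\oplus E_\varphi=\ker dv_+$. The hypersurfaces $\{v_+=\mathrm{const}\}$ form a smooth foliation of $\tilde M$. The elements of $\Gamma$ and the map $q_0$ act on $v_+$ by affine maps: $G$ multiplies it by $e^{x_+}$, translations shift it, and $q_0$ multiplies it by $e^{y_+}$. So the foliation descends to an $f_0$-invariant foliation $\mathcal W^{cs}$ of $M$ tangent to $E^{cs}$. A $C^1$ curve tangent to $E^{cs}$ lifts to a curve on which $v_+$ is constant, so it stays in one leaf. Any two points of a leaf of $\mathcal W^s$ are joined by finitely many such curves, so every leaf of $\mathcal W^{cs}$ is a union of leaves of $\mathcal W^s$.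

\subsection{The center-unstable foliation}
Partition $\tilde M$ into the sets
\begin{itemize}
\item[(I)] $\{v_-=h,\ c_0=c,\ \theta\ne0\}$, with $(h,c)\in\mathbb R^2$;
\item[(II)] $\{v_-=h,\ \theta=0\}$, with $h\in\mathbb R$.
\end{itemize}
These are connected embedded submanifolds of dimension $m-2$; a set of type (I) is the graph $s=c+w_0(\theta)e^{\ell\tau}$ over $(v_+,\tau,\theta,\varphi)$, with $\theta$ in the interval $S^1\setminus\{0\}$. Their tangent spaces are $\langle V_+,X+\ell w_0S,\partial_\theta+w_0'S\rangle\oplus E_\varphi$ and $\langle V_+,S,X\rangle\oplus E_\varphi$, which is $E^{cu}$ in both cases by Lemma~\ref{lem:E2}. By \eqref{eq:c}, $\Gamma$ and $q_0$ act on $v_-$ and on $c_0$ by affine maps and preserve $\{\theta=0\}$, so they permute the sets of the partition.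

On $\{\theta\ne0\}$ the functions $(v_+,\tau,\theta,\varphi;v_-,c_0)$ are smooth coordinates, and boxes in these coordinates are charts, which we call of the first kind. Near $\theta=0$ the Frobenius theorem does not apply: by \eqref{eq:YZ}, $Z_0=X-\ell\theta\log|\theta|\,\partial_\theta$, which is not Lipschitz. We need a transverse coordinate that is a function of $c_0$ on each side of $\{\theta=0\}$ and extends continuously across it. For $0<|\theta|<\frac14$ we have $Lc_0=Ls+e^{\ell\tau}\log|\theta|$, which tends to $-\infty$ as $\theta\to0$. This is the point where $\alpha=0$ is used, and it suggests exponentiating. On $\{|\theta|<\frac14\}$ let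
\[
\mathbf t=\operatorname{sgn}(\theta)\,e^{Lc_0}=\operatorname{sgn}(\theta)\,|\theta|^{e^{\ell\tau}}e^{Ls}\quad(\theta\ne0),\qquad\mathbf t=0\quad(\theta=0).
\]
This function is continuous. For fixed $(s,\tau)$ the equation $\mathbf t=t$ has the unique solution
\[
\theta=\Theta_t(s,\tau)=\operatorname{sgn}(t)\,|t|^{e^{-\ell\tau}}\exp(-Lse^{-\ell\tau}),\qquad\Theta_0\equiv0,
\]
provided that $|\Theta_t(s,\tau)|<\frac14$. The function $\Theta_t(s,\tau)$ is continuous in $(t,s,\tau)$ and smooth in $(s,\tau)$ for each $t$. Given a point with $\theta=0$, let $Q$ be a bounded open box around it in the coordinates $b=(v_+,s,\tau,\varphi,v_-)$. Choose $t_0>0$ with $|\Theta_t|<\frac14$ on $Q$ for $|t|<t_0$, and let $\Omega$ be the open set of $(b,\theta)\in Q\times(-\frac14,\frac14)$ with $|\mathbf t|<t_0$. Then $(b,\theta)\mapsto(b,\mathbf t)$ is a homeomorphism from $\Omega$ onto $Q\times(-t_0,t_0)$, with inverse $(b,t)\mapsto(b,\Theta_t)$. With $\Phi_1=(v_+,s,\tau,\varphi)$ and $\Phi_2=(v_-,\mathbf t)$ it is a chart, of the second kind. Its plaques are the smooth graphs $v_-=h$, $\theta=\Theta_t(s,\tau)$.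 For $t\ne0$ such a plaque is the part of $\Omega$ where $v_-=h$, $c_0=L^{-1}\log|t|$ and $\operatorname{sgn}\theta=\operatorname{sgn}t$, an open subset of a set of type (I). For $t=0$ it is the intersection of $\Omega$ with a set of type (II). So all plaques are tangent to $E^{cu}$.

Two charts of the same kind have the same transverse coordinates, and on an overlap of charts of different kinds $\mathbf t=\pm e^{Lc_0}$ with a locally constant sign. So the charts are compatible. Each set of type (I) or (II) is connected and is covered by plaques that are open in it, and every plaque lies in one such set; hence these sets are the leaves. Finally, $\mathbf t\circ G=\operatorname{sgn}(\mathbf t)|\mathbf t|^{e^{-\ell}}$ by \eqref{eq:c}, and translations multiply $\mathbf t$ by positive constants. Thus $\Gamma$ acts on the transverse coordinates of both kinds by homeomorphisms, and charts on which $\pi$ is injective project to compatible charts on $M$. We obtain an $f_0$-invariant foliation $\mathcal W^{cu}$ of $M$ tangent to $E^{cu}$, whose leaves are the projections of the sets (I) and (II).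

\begin{lemma}\label{lem:curves}
Every $C^1$ curve in $M$ tangent to $E^{cu}_{f_0}$ lies in one leaf of $\mathcal W^{cu}$.
\end{lemma}

\begin{proof}
Lift the curve to $\tilde M$. Along it $v_-$ is constant, and $c_0$ is constant on each component $J$ of the open set of parameters where $\theta\ne0$. Suppose that an endpoint of $J$ is a parameter with $\theta=0$. Near it $s$ and $\tau$ are bounded, so $w_0(\theta)=e^{-\ell\tau}(s-c_0)$ is bounded on $J$ near this endpoint, while $w_0(\theta)\to\infty$ as $\theta\to0$. This is impossible. So either $\theta\equiv0$ and the curve lies in a set of type (II), or $\theta$ never vanishes and the curve lies in a set of type (I).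
\end{proof}

The leaves of $\mathcal W^u$ are $C^1$ curves tangent to $E^u\subset E^{cu}$, so by Lemma~\ref{lem:curves} every leaf of $\mathcal W^{cu}$ is a union of leaves of $\mathcal W^u$. Hence $f_0$ is dynamically coherent, which is part (2).

\begin{remark}\label{rem:uniquefol}
The foliations $\mathcal W^{cu}$ and $\mathcal W^{cs}$ are the only ones tangent to $E^{cu}_{f_0}$ and $E^{cs}_{f_0}$. Indeed, let $\mathcal F$ be a foliation tangent to $E^{cu}_{f_0}$, lifted to $\tilde M$. By Lemma~\ref{lem:curves} each plaque of $\mathcal F$ lies in a set of type (I) or (II), and it is open in that embedded submanifold because the dimensions agree. So each such set is partitioned into open subsets by the leaves of $\mathcal F$ and, being connected, is one leaf. The same argument applies to $E^{cs}_{f_0}$ and the sets $\{v_+=\mathrm{const}\}$.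
\end{remark}

\section{No center-unstable foliation for $\alpha>0$}\label{sec:nonint}

Fix $\alpha\in(0,\alpha_0]$ and suppose that a foliation $\mathcal W$ is tangent to $E^{cu}=\langle V_+\rangle\oplus E_2\oplus E_\varphi$. The bundle has rank $m-2\ge3$, so curves in a plaque have room to move. We remove this freedom by lifting one fixed segment in the $s$-direction to different plaques; each lift then solves the equation of Lemma~\ref{lem:ode}. Two points need care: the lifts must exist long enough to merge, and merging must be contradictory.

\emph{Plaques are local graphs.} Take $z^0\in M$ with $\theta=0$. Near $z^0$ use the coordinates $(v_+,s,\tau,\varphi;v_-,\theta)$ that come from $\tilde M$, on a neighborhood contained in $\{|\theta|<\frac14\}$, and let $z^0=(v_+^0,s^0,\tau^0,\varphi^0;v_-^0,0)$. Let $\Pi$ be the projection to $(v_+,s,\tau,\varphi)$. By Lemma~\ref{lem:E2}, $E^{cu}$ has the basis $V_+,Y_\alpha,Z_\alpha,\partial_{\varphi_i}$, and $D\Pi$ maps it to the basis $e^{-x_+\tau}\partial_{v_+},e^{\ell\tau}\partial_s,\partial_\tau,\partial_{\varphi_i}$ of $\mathbb R^{m-2}$. So $D\Pi|_{E^{cu}}$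 is an isomorphism, and the only vector of $E^{cu}$ that projects to $\partial_s$ is
\begin{equation}\label{eq:lift}
e^{-\ell\tau}Y_\alpha=\partial_s-Le^{-\ell\tau}\operatorname{sgn}(\theta)|\theta|^{1-\alpha}\partial_\theta .
\end{equation}
Let $\mathcal V\ni z^0$ be the domain of a chart of $\mathcal W$, restricted so that it lies in the coordinate neighborhood. By the inverse function theorem, $\Pi$ restricted to any plaque of $\mathcal V$ is a local $C^1$ diffeomorphism. We recall that two continuous lifts of one path through a local homeomorphism defined on a Hausdorff space coincide as soon as they agree at one parameter, because the set where they agree is closed and open.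

\emph{The lifts.} Choose $\varrho\in(0,\frac14)$ so small that $\mathcal V$ contains the compact set
\[
K=\{(v_+^0,s,\tau^0,\varphi^0;v_-^0,\theta):\ s^0\le s\le s^0+\varrho,\ |\theta|\le\varrho\}.
\]
For $0<\epsilon\le\varrho$ let $D_\epsilon$ be the plaque of $\mathcal V$ through $z_\epsilon=(v_+^0,s^0,\tau^0,\varphi^0;v_-^0,\epsilon)$. Consider the path $s\mapsto(v_+^0,s,\tau^0,\varphi^0)$, $s\in[s^0,s^0+\varrho]$, and let $I$ be the largest interval starting at $s^0$ on which it has a lift through $\Pi|_{D_\epsilon}$ that starts at $z_\epsilon$; it exists by the uniqueness of lifts. The lift is $C^1$, and its velocity lies in $E^{cu}$ and projects to $\partial_s$, so it is \eqref{eq:lift}. Hence the lift is $s\mapsto(v_+^0,s,\tau^0,\varphi^0;v_-^0,\Theta(s))$, where $\Theta$ solves the equation of Lemma~\ref{lem:ode} with $\lambda=Le^{-\ell\tau^0}$ and $\Theta(s^0)=\epsilon$. Therefore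
\begin{equation}\label{eq:Theta}
\Theta(s)=\max\{0,\ \epsilon^\alpha-\alpha\lambda(s-s^0)\}^{1/\alpha}\in[0,\epsilon]\qquad(s\in I),
\end{equation}
and the lift stays in $K$.

\emph{The lifts exist on the whole segment.} Let $s_1=\sup I$. By \eqref{eq:Theta} the lift has a limit as $s\to s_1$. The limit lies in $K\subset\mathcal V$, hence in $D_\epsilon$, which is closed in $\mathcal V$, and it projects to the point of the path at $s_1$. Since $D_\epsilon$ is embedded, the lift extends continuously to $s_1$. If $s_1<s^0+\varrho$, a local inverse of $\Pi|_{D_\epsilon}$ extends it beyond $s_1$, against the maximality of $I$. So $I=[s^0,s^0+\varrho]$.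

\emph{Merging is impossible.} Choose $0<\epsilon_1<\epsilon_2\le\varrho$ with $\epsilon_2^\alpha\le\alpha\lambda\varrho$; this is where $\alpha>0$ is used. By \eqref{eq:Theta} both lifts end at the point $(v_+^0,s^0+\varrho,\tau^0,\varphi^0;v_-^0,0)$. The plaques partition $\mathcal V$, so $D_{\epsilon_1}=D_{\epsilon_2}$. The two curves are then lifts of one path to one plaque that agree at $s^0+\varrho$. They agree everywhere, and at $s^0$ this gives $\epsilon_1=\epsilon_2$, a contradiction. So $E^{cu}_{f_\alpha}$ is tangent to no foliation, which is part (3).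

\section{Uniqueness of the splitting}\label{sec:unique}

A diffeomorphism may have several partially hyperbolic splittings, and coherence could hold for one and fail for another. The candidate to exclude here is the invariant splitting with $\langle V_-\rangle$ as stable bundle and $\langle S,X,\partial_\theta\rangle\oplus E_\varphi$ as center, whose center-stable and center-unstable bundles are $\ker dv_+$ and $\ker dv_-$, both tangent to smooth foliations. The condition $L>\sigma$ rules it out, since at $\theta=0$ it makes $\partial_\theta$ more contracted than $V_-$. We now show that no splitting other than \eqref{eq:splitting} is possible.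

\subsection{Domination}
Let $f$ be a diffeomorphism of $M$ and $TM=E\oplus F$ a continuous $Df$-invariant splitting. We say that $E$ is \emph{dominated by $F$ for $f$} if
\[
\sup_{x\in M}\ \|Df^n|_{E(x)}\|\cdot\|(Df^n|_{F(x)})^{-1}\|\to0\qquad(n\to\infty).
\]
Then $F$ is dominated by $E$ for $f^{-1}$, because the corresponding product for $f^{-1}$ at $f^n(x)$ consists of the same two factors.

\begin{lemma}\label{lem:dom}
Let $E$ be dominated by $F$ for $f$.
\begin{enumerate}
\item[(a)] If $e\in E(x)$ and $u\in T_xM\setminus E(x)$, then $\|Df^ne\|/\|Df^nu\|\to0$.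
\item[(b)] If also $E'$ is dominated by $F'$ for $f$ and $E'$ has the same rank as $E$, then $E'=E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The projection onto $F$ along $E$ is continuous, so its norm is bounded by some $R$, and it commutes with $Df$. The $F$-component $\phi$ of $u$ is nonzero and $\|Df^n\phi\|\le R\|Df^nu\|$. Hence
\[
\frac{\|Df^ne\|}{\|Df^nu\|}\le R\,\frac{\|Df^ne\|}{\|Df^n\phi\|}\le R\,\frac{\|e\|}{\|\phi\|}\,\|Df^n|_{E(x)}\|\,\|(Df^n|_{F(x)})^{-1}\|\to0 .
\]
(b) If $E(x)\ne E'(x)$, equality of ranks gives $e\in E(x)\setminus E'(x)$ and $e'\in E'(x)\setminus E(x)$. By (a), $\|Df^ne\|/\|Df^ne'\|$ and its reciprocal both tend to $0$, which is absurd.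
\end{proof}

\begin{lemma}\label{lem:phdom}
For every partially hyperbolic splitting of $f$, the bundle $E^s$ is dominated by $E^{cu}$ for $f$, and $E^u$ is dominated by $E^{cs}$ for $f^{-1}$. Consequently $E^{cu}$ is dominated by $E^s$ for $f^{-1}$, and $E^{cs}$ is dominated by $E^u$ for $f$.
\end{lemma}

\begin{proof}
Let $R$ bound the norms of the projections onto the three bundles. Let $u=u^c+u^u\in E^{cu}(x)$. Since $\hat\nu^{-1}>\gamma$, both components are stretched by at least $\prod_{i<n}\gamma(f^ix)$ under $Df^n$, and one of them has norm at least $\|u\|/2$. So $\|Df^nu\|\ge(2R)^{-1}\prod_{i<n}\gamma(f^ix)\,\|u\|$, while $\|Df^n|_{E^s(x)}\|\le\prod_{i<n}\nu(f^ix)$. The product in the definition is at most $2R(\max\nu/\gamma)^n$, and $\max\nu/\gamma<1$ by compactness. For $f^{-1}$, let $\nu,\hat\nu,\hat\gamma$ be evaluated at the image point $f^{-1}(x)$. Then $Df^{-1}$ stretches vectors by a factor less than $\hat\nu$ on $E^u$, greater than $\hat\gamma$ on $E^c$, and greater than $\nu^{-1}>\hat\gamma$ on $E^s$. The same estimate bounds the product by $2R(\max\hat\nu/\hat\gamma)^n$, and $\hat\nu<\hat\gamma$.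
\end{proof}

By these lemmas a splitting is determined by its ranks. On the connected manifold $M$ the ranks are constant, so they can be read off on the invariant hypersurfaces, where $Df_\alpha$ is a constant matrix in the frame.

\subsection{Proof of part (4)}
Let $f=f_\alpha=q_\alpha^k$, and let $E'^s\oplus E'^c\oplus E'^u$ be any partially hyperbolic splitting of $f$, with functions $\nu',\hat\nu',\gamma',\hat\gamma'$.

\emph{The unstable bundle.} At a point with $\theta=0$ let $u=aV_++u_0\in E'^u$ with $u_0\in W=\langle V_-,S,X,\partial_\theta\rangle\oplus E_\varphi$. On $\{\theta=0\}$, the map $Dq_\alpha^n$ preserves the orthogonal summands $\langle V_-\rangle$, $\langle S,X\rangle$, $\langle\partial_\theta\rangle$, $E_\varphi$ of $W$, and by \eqref{eq:Dq}, \eqref{eq:T} and \eqref{eq:U} its norm on $W$ is at most $1+\ell n$. Since $W\perp V_+$ and both are invariant,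
\[
\|u_0\|\le(1+\ell kn)\|Df^{-n}u_0\|\le(1+\ell kn)\|Df^{-n}u\|\le(1+\ell kn)(\max\hat\nu')^n\|u\|\to0 .
\]
So $u_0=0$ and $E'^u$ has rank $1$. Lemma~\ref{lem:dom}(b) for $f^{-1}$ gives $E'^u=E^u$.

\emph{The stable bundle.} On $\{|\theta|=1\}$ the matrix of $Dq_\alpha$ is diagonal, with entries $e^{-\sigma+x_-}$ for $V_-$, $e^{-\ell}$ for $S$, and entries at least $1$ for the other vectors of the frame. Vectors of $E'^s$ tend to $0$ under $Df^n$, so $E'^s\subset\langle V_-,S\rangle$ there, and the rank of $E'^s$ is $1$ or $2$. If it is $2$, Lemma~\ref{lem:dom}(b) gives $E'^s=E^s$.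

Suppose that the rank is $1$. By Lemma~\ref{lem:dom}(a), $E'^s$ is then the direction that contracts fastest in the future. We show that this direction is $E_1$ for $|\theta|<1$ and that it is not $\langle S\rangle$, the limit of $E_1$, for $|\theta|=1$; this contradicts continuity. On the forward invariant set $\{|\theta|\le\frac14\}$ the inverse of $Dq_\alpha^n$ has norm at most $1$ on $\langle V_+\rangle$ and $E_\varphi$, at most $e^{\sigma n}\le\kappa^{-n}$ on $\langle V_-\rangle$ because $x_->0$ and $L>\sigma$, at most $(1+\ell n)\kappa^{-n/2}$ on $\langle S,X\rangle$ by \eqref{eq:U}, and exactly $\kappa^{-n}$ on $\langle\partial_\theta\rangle$. These summands are orthogonal and invariant, so $\|Dq_\alpha^nu\|\ge c\,\kappa^n\|u\|$ for some $c>0$ and all vectors $u$ based in this set. Every orbit with $|\theta|<1$ enters the set, and from then on $E_1=\langle\partial_\theta\rangle$ is contracted at the exact rate $\kappa$. Hence at a point with $|\theta|<1$, for nonzero $u\in E'^s$ and $e\in E_1$, the ratio $\|Df^nu\|/\|Df^ne\|$ is bounded below by a positive number. By Lemma~\ref{lem:dom}(a),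 $e\in E'^s$. So $E'^s=E_1$ for $|\theta|<1$, and by continuity $E'^s=\langle S\rangle$ for $|\theta|=1$. There $V_-\notin E'^s$, so Lemma~\ref{lem:dom}(a) gives $\|Df^nS\|/\|Df^nV_-\|\to0$. But this ratio is $e^{kn(\sigma-x_--\ell)}$, and $\sigma-x_--\ell>\ell$. This contradiction shows that $E'^s=E^s$.

\emph{The center bundle.} Now $E'^{cs}$ and $E^{cs}$ both have rank $m-1$, and $E'^{cu}$ and $E^{cu}$ both have rank $m-2$. Lemmas~\ref{lem:phdom} and~\ref{lem:dom}(b), applied to $f$ and to $f^{-1}$, give $E'^{cs}=E^{cs}$ and $E'^{cu}=E^{cu}$. Hence $E'^c=E'^{cs}\cap E'^{cu}=E^c$. This proves part (4).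

\section{Failure of plaque expansiveness}\label{sec:plaque}

Let $\alpha=0$. On $\tilde M$, cut each set of type (I) or (II) by the hypersurfaces $\{v_+=\mathrm{const}\}$. The pieces are connected and tangent to $E^c$, and moving $v_+$ from $\Phi_1$ to $\Phi_2$ in the charts of Section~\ref{sec:coherent} shows that they form a foliation, which descends to an $f_0$-invariant foliation $\mathcal W^c$ of $M$. Its leaves are the path components of the intersections of leaves of $\mathcal W^{cu}$ and $\mathcal W^{cs}$: a path in such an intersection lifts to a path along which $v_+$ takes values in a countable set, the orbit of one value under $\Gamma$, and is therefore constant; the same holds for $v_-$ and, on $\{\theta\neq0\}$, for $c_0$; and the path cannot meet both $\{\theta=0\}$ and its complement, which are unions of leaves of $\mathcal W^{cu}$. By Remark~\ref{rem:uniquefol}, no choice is involved in $\mathcal W^c$.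

For $\varepsilon>0$, an \emph{$\varepsilon$-pseudo-orbit respecting $\mathcal W^c$} is a sequence $(z_n)_{n\in\mathbb Z}$ in $M$ such that, for every $n$, the points $f_0(z_n)$ and $z_{n+1}$ are joined by a path of length less than $\varepsilon$ in a leaf of $\mathcal W^c$. Fix a finite covering of $M$ by charts of $\mathcal W^c$. The map $f_0$ is \emph{plaque expansive} if there is $\varepsilon>0$ such that for any two such pseudo-orbits with $\operatorname{dist}(z_n,z_n')<\varepsilon$ for all $n\in\mathbb Z$, the points $z_0$ and $z_0'$ lie in a common plaque. This is expansiveness in the directions transverse to the center: distinct center leaves must separate, even if small jumps along the leaves are allowed. We show that even the weaker conclusion that $z_0,z_0'$ lie in a common leaf fails.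

\begin{proposition}\label{prop:plaque}
For every $\varepsilon>0$ there are $\varepsilon$-pseudo-orbits $(z_n)$, $(z_n')$ of $f_0$ respecting $\mathcal W^c$ with $\operatorname{dist}(z_n,z_n')<\varepsilon$ for all $n\in\mathbb Z$, such that $z_0$ and $z_0'$ lie in different leaves of $\mathcal W^c$.
\end{proposition}

We take $z_n'$ on $\{\theta=0\}$ and $z_n$ above it at a constant small height $\theta_0$. The map $f_0$ lowers the height by the factor $\kappa^k$, that is, it adds $k$ to $w_0$, and each jump must undo this. In the planar model the jump would have to go back about $k$ units along the $s$-direction. The second center direction offers a short cut: along a leaf with $v$ fixed, $w_0e^{\ell\tau}$ is constant, so a step $\delta$ in $\tau$ multiplies $w_0$ by $e^{-\ell\delta}$. When $w_0$ is large, a tiny step removes $k$.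

\begin{proof}
We work in $\tilde M$ and project; $\pi$ preserves lengths of paths and maps leaves onto leaves. For $|\theta|\le\frac14$ the functions $a_0$ and $\beta_0$ are constant, so there $f_0(v,\tau,\theta,\varphi)=(F(v,\tau),\kappa^k\theta,\varphi)$ for a diffeomorphism $F$ of $\mathbb R^3\times\mathbb R$, and $w_0(\theta)=-\log|\theta|/L$. Choose $\theta_0\in(0,\min\{\varepsilon,\frac14\})$ so small that $\ell\theta\log(1/\theta)\le1$ for $0<\theta\le\theta_0$ and
\[
\delta:=\frac1\ell\log\Bigl(1+\frac{k}{w_0(\theta_0)}\Bigr)<\frac\varepsilon2 ;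
\]
this is possible because $w_0(\theta)\to\infty$ as $\theta\to0$. Let $F_\delta$ be $F$ followed by the translation $\tau\mapsto\tau+\delta$, let $(v_n,\tau_n)_{n\in\mathbb Z}$ be a full orbit of the diffeomorphism $F_\delta$, fix $\varphi$, and put
\[
z_n=(v_n,\tau_n,\theta_0,\varphi),\qquad z_n'=(v_n,\tau_n,0,\varphi).
\]
Then $\operatorname{dist}(z_n,z_n')\le\theta_0<\varepsilon$, because $\partial_\theta$ is a unit vector.

We have $f_0(z_n')=(v_{n+1},\tau_{n+1}-\delta,0,\varphi)$. The segment in the $\tau$-direction from this point to $z_{n+1}'$ has length $\delta<\varepsilon$, and $v_+,v_-$ are constant and $\theta=0$ along it, so it lies in a leaf of $\mathcal W^c$.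

Next, $f_0(z_n)=(v_{n+1},\tau_{n+1}-\delta,\kappa^k\theta_0,\varphi)$. Consider the path
\[
t\mapsto\bigl(v_{n+1},\ \tau_{n+1}-\delta+t,\ \theta(t),\ \varphi\bigr),\qquad\theta(t)=\exp\bigl(-Le^{-\ell t}(w_0(\theta_0)+k)\bigr),\qquad t\in[0,\delta].
\]
The function $\theta(t)$ increases from $\theta(0)=\kappa^k\theta_0$ to $\theta(\delta)=\theta_0$, the latter because $e^{-\ell\delta}(w_0(\theta_0)+k)=w_0(\theta_0)$. So the path joins $f_0(z_n)$ to $z_{n+1}$. Along it $w_0(\theta(t))=e^{-\ell t}(w_0(\theta_0)+k)$, so $w_0e^{\ell\tau}$ is constant, and therefore $v_+$, $v_-$ and $c_0$ are constant: the path lies in a leaf of $\mathcal W^c$. Its velocity is $X+\theta'(t)\partial_\theta$ with $\theta'=\ell\theta\log(1/\theta)\le1$, so its length is at most $\sqrt2\,\delta<\varepsilon$.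

Finally, $\{\theta=0\}\subset M$ is a union of leaves of $\mathcal W^c$; it contains $z_0'$ and not $z_0$.
\end{proof}

Proposition~\ref{prop:plaque} proves part (5) and completes the proof of Theorem~\ref{thm:main}.

\begin{thebibliography}{9}
\bibitem{LP} Martin Leguil and Luis Pedro Pi\~neyr\'ua, \emph{Accessibility for dynamically coherent partially hyperbolic diffeomorphisms with 2D center}, arXiv:2112.12762 (2021).
\end{thebibliography}
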